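\title{Iterated localizations in tensor triangular geometry are determined by their thread sets}

\begin{abstract}
Let $\mathcal{T}$ be a rigid-compactly generated tensor triangulated category with noetherian Balmer spectrum $X$. Every subset $A\subseteq X$ defines a Bousfield localization $L_A$, and a tuple $\mathbb{A}=(A_1,\dots,A_k)$ of subsets defines the composite $L_{\mathbb{A}}=L_{A_1}\cdots L_{A_k}$. Bellumat conjectured that, for $\mathcal{T}$ stratified and $X$ of finite Krull dimension, $L_{\mathbb{A}}$ depends up to canonical isomorphism only on the family of chains of primes that contain a descending sequence $\mathfrak{p}_1\supseteq\dots\supseteq\mathfrak{p}_k$ with $\mathfrak{p}_i\in A_i$. We prove this conjecture. The isomorphism is a composite of maps built from localization units and of their inverses, and all such composites agree. The proof takes place in the triangulated category and uses only that $X$ is noetherian and that the localizations exist.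
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(\mathcal{T},\otimes,\mathbf{1})$ be a rigid-compactly generated tensor triangulated category whose Balmer spectrum $X=\operatorname{Spc}(\mathcal{T}^c)$ is a noetherian space; the definitions are recalled in Section~\ref{sec:prelim}. The points of $X$ are prime ideals of the subcategory $\mathcal{T}^c$ of compact objects. We order them by reverse inclusion,
\[
x\le y \iff x\supseteq y \text{ as prime ideals} \iff y\in\overline{\{x\}},
\]
so that moving up means specializing. Each point $x$ has a Balmer--Favi idempotent $g(x)\in\mathcal{T}$, and the support of an object $M$ is $\operatorname{Supp}(M)=\{x\in X: g(x)\otimes M\neq 0\}$. For a subset $A\subseteq X$ let $L_A$ be the Bousfield localization with respect to the object $\coprod_{x\in A}g(x)$, with unit $\eta_A\colon\mathrm{id}\to L_A$. It kills the objects whose support misses $A$, and in this sense retains what can be seen at the points of $A$. We assume throughout, as part of the setting, that the localizations $L_A$ exist. For a tuple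 $\mathbb{A}=(A_1,\dots,A_k)$ of subsets of $X$, called the \emph{letters} of $\mathbb{A}$, put
\[
L_{\mathbb{A}}=L_{A_1}L_{A_2}\cdots L_{A_k}.
\]
Localizations do not commute, and a composite of localizations need not be a localization. When do two tuples define the same functor?

\begin{example}\label{ex:Zp}
Let $\mathcal{T}$ be the derived category of $\mathbb{Z}_{(p)}$. Then $X=\{x_0,x_1\}$, where $x_0$ is the ideal of perfect complexes with torsion homology and $x_1=0$. Thus $x_0<x_1$: the point $x_0$ is generic and $x_1$ is closed. Here $g(x_0)=\mathbb{Q}$ and $g(x_1)=\Sigma^{-1}\mathbb{Q}/\mathbb{Z}_{(p)}$. The functor $L_{\{x_0\}}$ is $\mathbb{Q}\otimes-$. The functor $L_{\{x_1\}}$ kills exactly the rational complexes, and $L_{\{x_1\}}\mathbf{1}=\mathbb{Z}_p$: the quotient $\mathbb{Z}_p/\mathbb{Z}_{(p)}$ is rational, and there are no nonzero maps from a rational complex to $\mathbb{Z}_p$, which is the homotopy limit of the objects $\mathbb{Z}/p^n$. Therefore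
\[
L_{\{x_1\}}L_{\{x_0\}}=0,\qquad L_{\{x_0\}}L_{\{x_1\}}\mathbf{1}=\mathbb{Q}_p .
\]
The composite in increasing order is nonzero and differs from both factors on $\mathbf{1}$; the composite in decreasing order vanishes.
\end{example}

The example suggests that $L_{\mathbb{A}}$ sees only the increasing sequences through its letters. A \emph{thread} of $\mathbb{A}=(A_1,\dots,A_k)$ is a sequence $a_1\le\dots\le a_k$ with $a_i\in A_i$, that is, a sequence of primes $a_1\supseteq\dots\supseteq a_k$. The set of threads is too fine an invariant. If $A\subseteq B$, then $L_AL_B\cong L_A\cong L_BL_A$, so the length of the tuple and the position of a point in a thread should be forgotten. The underlying sets of threads are still too fine: in Example~\ref{ex:Zp} the tuples $(\{x_0\})$ and $(\{x_0\},X)$ define the same functor, while $\{x_0,x_1\}$ is the underlying set of a thread of the second only. What the two tuples share is the family of chains that \emph{contain} a thread. A \emph{thread set} of $\mathbb{A}$ is a chain $T\subseteq X$ (a totally ordered subset)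 that contains a thread of $\mathbb{A}$; equivalently, $(T\cap A_1,\dots,T\cap A_k)$ has a thread.

Recall that $\mathcal{T}$ is \emph{stratified} in the sense of Barthel, Heard and Sanders \cite[Def.~4.4]{BHS} if the Balmer--Favi support satisfies the local-to-global principle and minimality at every prime; equivalently, it induces a bijection between the localizing $\otimes$-ideals of $\mathcal{T}$ and the subsets of $X$. The following was conjectured by Bellumat \cite{Bel}.

\begin{quote}
\emph{Let $\mathcal{T}$ be a rigid-compactly generated tensor triangulated category that is stratified and whose spectrum is noetherian of finite Krull dimension. If two tuples $\mathbb{A}$ and $\mathbb{B}$ of subsets of the spectrum have the same thread sets, then there is a canonical isomorphism $L_{\mathbb{A}}\cong L_{\mathbb{B}}$.}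
\end{quote}

To give the word ``canonical'' a meaning we single out the evident maps between iterated localizations. Write $[k]=\{1,\dots,k\}$. A \emph{morphism of tuples} $\mathbb{A}\to\mathbb{B}$, for tuples of lengths $k$ and $l$, is a weakly order-preserving map $\sigma\colon[k]\to[l]$ with $B_{\sigma(i)}\subseteq A_i$ for all $i$. Such a morphism shrinks letters, merges neighboring letters and inserts new ones. In Section~\ref{sec:structural} we attach to it a natural transformation $\phi_{\mathbb{A}\mathbb{B}}\colon L_{\mathbb{A}}\to L_{\mathbb{B}}$, the \emph{structural map}, which is built from localization units and does not depend on $\sigma$. Let $\eta_{\mathbb{A}}\colon \mathrm{id}\to L_{\mathbb{A}}$ be the horizontal composite of the units $\eta_{A_i}$. A tuple is \emph{nonempty} if its length is at least $1$; these are the tuples of the conjecture.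

\begin{theorem}\label{thm:exist}
Let $\mathcal{T}$ be a rigid-compactly generated tensor triangulated category with noetherian spectrum, in which the localizations $L_A$ exist. Let $\mathbb{A}$ and $\mathbb{B}$ be nonempty tuples with the same thread sets. Then there is a natural isomorphism of exact functors $\theta_{\mathbb{A}\mathbb{B}}\colon L_{\mathbb{A}}\to L_{\mathbb{B}}$ with $\theta_{\mathbb{A}\mathbb{B}}\,\eta_{\mathbb{A}}=\eta_{\mathbb{B}}$. It is a finite composite of structural maps between nonempty tuples with these same thread sets and of inverses of such maps.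
\end{theorem}

\begin{theorem}\label{thm:canon}
In the situation of Theorem~\ref{thm:exist}, any two such composites $L_{\mathbb{A}}\to L_{\mathbb{B}}$ are equal. Hence there is exactly one family $(\theta_{\mathbb{A}\mathbb{B}})$, indexed by all pairs of nonempty tuples with equal thread sets, such that $\theta_{\mathbb{B}\mathbb{C}}\,\theta_{\mathbb{A}\mathbb{B}}=\theta_{\mathbb{A}\mathbb{C}}$ and such that $\theta_{\mathbb{A}\mathbb{B}}=\phi_{\mathbb{A}\mathbb{B}}$ whenever a morphism $\mathbb{A}\to\mathbb{B}$ exists.
\end{theorem}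

The conjecture is the special case in which $\mathcal{T}$ is moreover stratified and $X$ has finite dimension. The proof needs no enhancement of $\mathcal{T}$, and it uses neither minimality nor finite Krull dimension. That $X$ is noetherian is used twice: to have idempotents for all specialization closed subsets and all points (Section~\ref{sec:prelim}), and to argue by induction on points (Proposition~\ref{prop:inv}).

The proof has three parts. Section~\ref{sec:invertible} shows that a structural map between tuples with equal thread sets is invertible; this is the only part that uses the geometry of $\mathcal{T}$. Two tuples with equal thread sets need not be related by a morphism, so Section~\ref{sec:connect} joins them by a zigzag of tuples indexed by lattice paths, which proves Theorem~\ref{thm:exist}. Section~\ref{sec:canon} shows that the resulting isomorphism is independent of the zigzag. The last two parts are combinatorics of the ordered set $X$.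

\section{Supports, localizations and thread sets}\label{sec:prelim}

\subsection*{The spectrum}
A tensor triangulated category $\mathcal{T}$ is \emph{rigid-compactly generated} if it has all coproducts, is generated by its compact objects, its tensor product preserves coproducts in each variable, and the compact objects are exactly the dualizable ones. The spectrum $X$ is the set of proper thick $\otimes$-ideals $x\subset\mathcal{T}^c$ such that $a\otimes b\in x$ implies $a\in x$ or $b\in x$. The sets $\operatorname{supp}(a)=\{x: a\notin x\}$, for $a\in\mathcal{T}^c$, form a basis of closed sets, and $\overline{\{x\}}=\{y: y\subseteq x\}=\{y:y\ge x\}$. So a subset of $X$ is specialization closed if and only if it is \emph{up-closed} for $\le$. For $x\in X$ the sets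
\[
\hat V_x=\{y: y\ge x\},\qquad V_x=\{y: y>x\}
\]
are up-closed. Since $X$ is noetherian, every nonempty subset $Y\subseteq X$ has a maximal element for $\le$: take $x\in Y$ with $\overline{\{x\}}$ minimal among the closures of points of $Y$.

\subsection*{Idempotents}
A subset of $X$ is \emph{Thomason} if it is a union of closed sets with quasi-compact complement. In a noetherian space every open set is quasi-compact, so every up-closed set $V=\bigcup_{x\in V}\overline{\{x\}}$ is Thomason. To a Thomason subset $V$ belongs the Balmer--Favi idempotent triangle $e_V\to\mathbf{1}\to f_V\to\Sigma e_V$, in which $e_V$ lies in the localizing subcategory generated by the compact objects with support in $V$, and $f_V$ is right orthogonal to that subcategory. We use the standard relations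
\[
e_V\otimes f_V=0,\qquad e_V\otimes e_W\cong e_{V\cap W}.
\]
The first shows that $e_V\otimes(e_V\to\mathbf{1})$ is invertible. Together they give $e_V\otimes f_W\cong e_V\otimes e_W\otimes f_W=0$ for $V\subseteq W$. The idempotent $g(x)$ is $e_Y\otimes f_Z$ for any specialization closed $Y,Z$ with $Y\setminus Z=\{x\}$; we take $g(x)=e_{\hat V_x}\otimes f_{V_x}$.

\begin{lemma}\label{lem:supp}
If $V$ is up-closed, then $\operatorname{Supp}(e_V\otimes M)=V\cap\operatorname{Supp}(M)$ for every object $M$.
\end{lemma}

\begin{proof}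
We have $e_V\otimes g(x)\cong e_{V\cap\hat V_x}\otimes f_{V_x}$. If $x\in V$, then $V\cap \hat V_x=\hat V_x$ and this object is $g(x)$. If $x\notin V$, then $V\cap\hat V_x\subseteq V_x$ and this object is zero.
\end{proof}

\subsection*{Localizations}
Let $A\subseteq X$. An object $M$ is \emph{$A$-acyclic} if $\operatorname{Supp}(M)\cap A=\emptyset$, that is, if $\coprod_{x\in A}g(x)\otimes M=0$. A map is an \emph{$A$-equivalence} if its cone is $A$-acyclic, and a natural transformation is an $A$-equivalence if all its components are. An object $N$ is \emph{$A$-local} if $\operatorname{Hom}(M,N)=0$ for all $A$-acyclic $M$. The localization $L_A$ is an exact functor whose values are $A$-local and whose unit $\eta_A$ is an $A$-equivalence compatible with suspension: the isomorphism $\omega\colon L_A\Sigma\to\Sigma L_A$ that is part of the exact structure satisfies $\omega\circ\eta_A\Sigma=\Sigma\eta_A$. We write ``$x$-equivalence'' for ``$\{x\}$-equivalence''. The following facts are used throughout.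
\begin{itemize}
\item[(L1)] A map $h$ is an $A$-equivalence if and only if $g(x)\otimes h$ is invertible for all $x\in A$. Hence $A$-equivalences have the two-out-of-three property, and $h$ is an $A$-equivalence if and only if it is an $x$-equivalence for each $x\in A$.
\item[(L2)] The $A$-local objects are closed under suspensions and cones. If $h\colon M\to M'$ is an $A$-equivalence and $N$ is $A$-local, then $\operatorname{Hom}(M',N)\to\operatorname{Hom}(M,N)$ is bijective, by the long exact sequence. An $A$-equivalence between $A$-local objects is invertible, because its cone is both acyclic and local, and so has zero identity map.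
\item[(L3)] The functor $L_A$ inverts $A$-equivalences: if $h$ is one, then so is $L_Ah$ by naturality of $\eta_A$ and (L1), and (L2) applies.
\item[(L4)] Let $A\subseteq B$. Then $B$-acyclic objects are $A$-acyclic, so $B$-equivalences are $A$-equivalences and $A$-local objects are $B$-local. Hence $L_A\eta_B\colon L_A\to L_AL_B$ is invertible by (L3) and $\eta_BL_A\colon L_A\to L_BL_A$ is invertible by (L2).
\end{itemize}
Every object is $\emptyset$-acyclic, so $L_\emptyset=0$.

\subsection*{Thread sets}
It is convenient to allow the empty tuple $()$, with $L_{()}=\mathrm{id}$ and $\eta_{()}=\mathrm{id}$; its only thread is the empty sequence, and every chain contains it. Let $\operatorname{Th}(\mathbb{A})$ be the family of \emph{finite} thread sets of $\mathbb{A}$. The underlying set of a thread is a finite thread set, so a chain is a thread set if and only if it contains a member of $\operatorname{Th}(\mathbb{A})$. Thus $\mathbb{A}$ and $\mathbb{B}$ have the same thread sets if and only if $\operatorname{Th}(\mathbb{A})=\operatorname{Th}(\mathbb{B})$.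 A family $\mathcal{S}$ of finite chains is \emph{up-closed} if every finite chain that contains a member of $\mathcal{S}$ belongs to $\mathcal{S}$; each $\operatorname{Th}(\mathbb{A})$ is up-closed. If $\sigma\colon\mathbb{A}\to\mathbb{B}$ is a morphism and $(b_s)$ is a thread of $\mathbb{B}$, then $(b_{\sigma(i)})_i$ is a thread of $\mathbb{A}$. Therefore
\begin{equation}\label{eq:shrink}
\mathbb{A}\to\mathbb{B}\quad\Longrightarrow\quad \operatorname{Th}(\mathbb{B})\subseteq\operatorname{Th}(\mathbb{A}).
\end{equation}
For a tuple $\mathbb{A}$ of length $k$, an index $0\le j\le k$ and $V\subseteq X$, put $\mathbb{A}_{>j}=(A_{j+1},\dots,A_k)$ and $\mathbb{A}\cap V=(A_1\cap V,\dots,A_k\cap V)$. There are morphisms $\mathbb{A}_{>j}\to\mathbb{A}$ and $\mathbb{A}\to\mathbb{A}\cap V$.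

\section{Structural maps}\label{sec:structural}

For natural transformations $\alpha\colon F\to F'$ and $\beta\colon G\to G'$ between endofunctors of $\mathcal{T}$, the horizontal composite $\alpha*\beta\colon FG\to F'G'$ has components $\alpha_{G'M}\circ F(\beta_M)=F'(\beta_M)\circ\alpha_{GM}$. It is associative and obeys the interchange law $(\alpha'\alpha)*(\beta'\beta)=(\alpha'*\beta')(\alpha*\beta)$. A \emph{morphism of exact functors} is a natural transformation that commutes with the suspension isomorphisms $\omega$; vertical composites, horizontal composites and inverses of such morphisms are again such morphisms. The unit $\eta_{\mathbb{A}}=\eta_{A_1}*\dots*\eta_{A_k}$ has at $M$ the component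
\begin{equation}\label{eq:unit}
M\to L_{A_k}M\to L_{A_{k-1}}L_{A_k}M\to\dots\to L_{\mathbb{A}}M,
\end{equation}
in which each map is a component of some $\eta_{A_i}$.

Maps into a single localization are controlled by a universal property, and this is the building block.

\begin{lemma}\label{lem:gamma}
Let $\mathbb{A}$ be a tuple of length $k\ge0$ and let $C\subseteq A_i$ for all $i$. There is a unique natural transformation $\gamma_{C;\mathbb{A}}\colon L_{\mathbb{A}}\to L_C$ with $\gamma_{C;\mathbb{A}}\,\eta_{\mathbb{A}}=\eta_C$, and it is a morphism of exact functors.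
\end{lemma}

\begin{proof}
Each map in \eqref{eq:unit} is a $C$-equivalence by (L4), so $\eta_{\mathbb{A}}$ is a $C$-equivalence. By (L2), precomposition with $\eta_{\mathbb{A},M}$ is a bijection $\operatorname{Hom}(L_{\mathbb{A}}M,N)\to\operatorname{Hom}(M,N)$ for every $C$-local $N$. With $N=L_CM$ this defines $\gamma_M$ uniquely. For $h\colon M\to M'$, the maps $L_C(h)\gamma_M$ and $\gamma_{M'}L_{\mathbb{A}}(h)$ both become $\eta_{C,M'}h$ after precomposition with $\eta_{\mathbb{A},M}$, so they agree. The maps $\omega\,\gamma_{\Sigma M}$ and $\Sigma(\gamma_M)\,\omega$ from $L_{\mathbb{A}}\Sigma M$ to $\Sigma L_CM$ both become $\Sigma\eta_{C,M}$ after precomposition with $\eta_{\mathbb{A},\Sigma M}$, so they agree.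
\end{proof}

By uniqueness, $\gamma_{C;()}=\eta_C$ and $\gamma_{C;(C)}=\mathrm{id}$. Let $\sigma\colon\mathbb{A}\to\mathbb{B}$ be a morphism, with $\mathbb{B}$ of length $l$. The fibers of $\sigma$ are consecutive intervals, possibly empty, so they cut $\mathbb{A}$ into blocks $\mathbb{A}^{(s)}=(A_i)_{i\in\sigma^{-1}(s)}$ with $L_{\mathbb{A}}=L_{\mathbb{A}^{(1)}}\cdots L_{\mathbb{A}^{(l)}}$, and $B_s$ is contained in every letter of $\mathbb{A}^{(s)}$. Define
\[
\phi_\sigma=\gamma_{B_1;\mathbb{A}^{(1)}}*\dots*\gamma_{B_l;\mathbb{A}^{(l)}}\colon L_{\mathbb{A}}\to L_{\mathbb{B}} .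
\]
This is a morphism of exact functors. The identity morphism of $\mathbb{A}$ gives the identity. If $\mathbb{B}$ is obtained from $\mathbb{A}$ by inserting letters and $\sigma$ is the inclusion of positions, then $\phi_\sigma$ consists of units at the new positions and identities elsewhere; for instance $\mathbb{A}_{>j}\to\mathbb{A}$ gives $\eta_{(A_1,\dots,A_j)}L_{\mathbb{A}_{>j}}$.

\begin{proposition}\label{prop:structural}
Let $\sigma,\sigma'\colon\mathbb{A}\to\mathbb{B}$ and $\tau\colon\mathbb{B}\to\mathbb{C}$ be morphisms of tuples. Then: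
\begin{itemize}
\item[(a)] $\phi_\sigma\,\eta_{\mathbb{A}}=\eta_{\mathbb{B}}$;
\item[(b)] $\tau\sigma$ is a morphism $\mathbb{A}\to\mathbb{C}$, and $\phi_\tau\phi_\sigma=\phi_{\tau\sigma}$;
\item[(c)] $\phi_\sigma=\phi_{\sigma'}$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) By the interchange law, $\phi_\sigma\eta_{\mathbb{A}}$ is the horizontal composite of the maps $\gamma_{B_s;\mathbb{A}^{(s)}}\eta_{\mathbb{A}^{(s)}}=\eta_{B_s}$.

(b) We have $C_{\tau\sigma(i)}\subseteq B_{\sigma(i)}\subseteq A_i$. Cut $\mathbb{B}$ into blocks $\mathbb{B}^{(t)}$ along $\tau$ and $\mathbb{A}$ into blocks $\mathbb{A}^{(t)}$ along $\tau\sigma$. Then $\sigma$ restricts to morphisms $\sigma_t\colon\mathbb{A}^{(t)}\to\mathbb{B}^{(t)}$, and $\phi_\sigma$ is the horizontal composite of the $\phi_{\sigma_t}$. By the interchange law, $\phi_\tau\phi_\sigma$ is the horizontal composite of the maps $\gamma_{C_t;\mathbb{B}^{(t)}}\phi_{\sigma_t}$. By (a), such a map composed with $\eta_{\mathbb{A}^{(t)}}$ is $\gamma_{C_t;\mathbb{B}^{(t)}}\eta_{\mathbb{B}^{(t)}}=\eta_{C_t}$,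 so it equals $\gamma_{C_t;\mathbb{A}^{(t)}}$ by uniqueness.

(c) The pointwise minimum of $\sigma$ and $\sigma'$ is again a morphism, so we may assume $\sigma\le\sigma'$. Let $i$ be the largest index at which they differ, and change the value of $\sigma$ at $i$ to $\sigma'(i)$. The new map is order-preserving, because $\sigma(i')\le\sigma(i)\le\sigma'(i)$ for $i'<i$ and $\sigma(i')=\sigma'(i')\ge\sigma'(i)$ for $i'>i$; it is a morphism and still lies below $\sigma'$. Repeating this, we may assume that $\sigma$ and $\sigma'$ differ only at $i$, with $a=\sigma(i)<b=\sigma'(i)$. Indices below $i$ map to positions at most $a$, and indices above $i$ map to positions at least $b$. Put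
\[
\mathbb{E}=(B_1,\dots,B_a,A_i,B_b,\dots,B_l),\qquad \mathbb{E}^-=(B_1,\dots,B_a,B_b,\dots,B_l).
\]
Let $\rho\colon\mathbb{A}\to\mathbb{E}$ send $i$ to the letter $A_i$ and every $i'\neq i$ to the letter $B_{\sigma(i')}$. Let $\tau,\tau'\colon\mathbb{E}\to\mathbb{B}$ send each letter $B_s$ to $s$ and the letter $A_i$ to $a$ and to $b$, respectively; these are morphisms because $B_a\cup B_b\subseteq A_i$. Then $\sigma=\tau\rho$ and $\sigma'=\tau'\rho$, so by (b) it suffices to show $\phi_\tau=\phi_{\tau'}$. The inclusion $\iota\colon\mathbb{E}^-\to\mathbb{E}$ satisfies $\tau\iota=\tau'\iota$, hence $\phi_\tau\phi_\iota=\phi_{\tau'}\phi_\iota$ by (b). Finally $\phi_\iota=L_{B_1}\cdots L_{B_a}\,\eta_{A_i}\,L_{B_b}\cdots L_{B_l}$ is invertible, since $L_{B_a}\eta_{A_i}$ is invertible by (L4).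
\end{proof}

We write $\mathbb{A}\to\mathbb{B}$ to say that a morphism exists, and $\phi_{\mathbb{A}\mathbb{B}}$ for the common value of the $\phi_\sigma$. The proposition says that tuples form a preorder on which $\mathbb{A}\mapsto L_{\mathbb{A}}$ is a functor: \emph{every diagram of structural maps commutes}.

\section{Structural maps that preserve thread sets are invertible}\label{sec:invertible}

Facts (L1)--(L4) know nothing about the order on $X$. The order enters through one statement: seen from an up-closed set $V$, the points outside $V$ can be removed from all letters.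

\begin{lemma}\label{lem:shrink}
Let $V\subseteq X$ be up-closed. For every tuple $\mathbb{C}$, the structural map $L_{\mathbb{C}}\to L_{\mathbb{C}\cap V}$ is a $V$-equivalence.
\end{lemma}

\begin{proof}
We induct on the length; for length $0$ the map is the identity. Let $\mathbb{C}=(C,\mathbb{C}')$, let $M$ be an object and put $N=L_{\mathbb{C}'}M$. The component at $M$ is the composite
\[
L_CN\xrightarrow{\ \gamma\ }L_{C\cap V}N\xrightarrow{\ L_{C\cap V}(\phi')\ }L_{C\cap V}L_{\mathbb{C}'\cap V}M,
\]
where $\gamma=\gamma_{C\cap V;(C)}$ and $\phi'\colon N\to L_{\mathbb{C}'\cap V}M$ is structural. By induction $\phi'$ is a $V$-equivalence, hence a $(C\cap V)$-equivalence, so the second map is invertible by (L3). It remains to show that the cone $K$ of $\gamma$ is $V$-acyclic.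

Source and target of $\gamma$ are $C$-local by (L4), so $K$ is $C$-local. Since $\gamma\,\eta_C=\eta_{C\cap V}$ and both units are $(C\cap V)$-equivalences, so is $\gamma$; that is, $\operatorname{Supp}(K)\cap C\cap V=\emptyset$. By Lemma~\ref{lem:supp}, $e_V\otimes K$ is $C$-acyclic. Hence the map $e_V\otimes K\to K$ induced by $e_V\to\mathbf{1}$ is zero. Tensoring it with $e_V$ gives a map $e_V\otimes e_V\otimes K\to e_V\otimes K$ that is both zero and invertible. So $e_V\otimes K=0$, and $V\cap\operatorname{Supp}(K)=\emptyset$ by Lemma~\ref{lem:supp}.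
\end{proof}

The lemma fails if $V$ is not up-closed. In Example~\ref{ex:Zp} take $\mathbb{C}=(\{x_1\})$ and $V=\{x_0\}$: the map $\mathbb{Z}_p=L_{\{x_1\}}\mathbf{1}\to L_\emptyset\mathbf{1}=0$ is not an $x_0$-equivalence, as $\mathbb{Q}\otimes\mathbb{Z}_p\neq0$.

\begin{example}\label{ex:vanish}
Suppose $(A,B)$ has no thread. Then it has the same thread sets as $(\emptyset)$, and Theorem~\ref{thm:exist} predicts $L_AL_B=0$. Indeed, let $V$ be the set of points that lie above some point of $A$. It is up-closed, contains $A$ and misses $B$. By Lemma~\ref{lem:shrink}, $L_B\to L_\emptyset=0$ is a $V$-equivalence, hence an $A$-equivalence, and $L_A$ inverts it.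
\end{example}

For an induction on points we want to test a map at $x$ and pass to tuples that live strictly above $x$. Lemma~\ref{lem:shrink} with $V=\hat V_x$ leaves $x$ itself in the letters. It can be removed as well if it is absent from the first letter.

\begin{lemma}\label{lem:strict}
Let $\mathbb{C}$ be nonempty and $x\notin C_1$. Then $L_{\mathbb{C}}\to L_{\mathbb{C}\cap V_x}$ is an $x$-equivalence.
\end{lemma}

\begin{proof}
Factor the morphism as $\mathbb{C}\to\mathbb{C}\cap\hat V_x\to\mathbb{C}\cap V_x$. The first structural map is a $\hat V_x$-equivalence by Lemma~\ref{lem:shrink}, hence an $x$-equivalence. Write $\mathbb{C}=(C_1,\mathbb{C}')$. As $x\notin C_1$, we have $C_1\cap\hat V_x=C_1\cap V_x$, so the second structural map is $L_{C_1\cap V_x}$ applied to $L_{\mathbb{C}'\cap\hat V_x}\to L_{\mathbb{C}'\cap V_x}$. The latter is a $V_x$-equivalence by Lemma~\ref{lem:shrink} for the tuple $\mathbb{C}'\cap\hat V_x$, hence a $(C_1\cap V_x)$-equivalence. So the second map is invertible by (L3).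
\end{proof}

The next example contains the whole inductive step. It will return in Section~\ref{sec:connect}.

\begin{example}\label{ex:run}
Let $u<u'$ and $v<v'$ be four points of $X$ with no other comparabilities among them, and put
\[
\mathbb{A}=(\{u,v\},\{u',v\},\{u',v'\}),\quad \mathbb{B}=(\{u,v\},\{u,v'\},\{u',v'\}),\quad\mathbb{C}=(\{u,v\},\{u',v'\}).
\]
The threads of $\mathbb{A}$ are $(u,u',u')$ and $(v,v,v')$; those of $\mathbb{B}$ are $(u,u,u')$ and $(v,v',v')$; those of $\mathbb{C}$ are $(u,u')$ and $(v,v')$. So the thread sets of all three tuples are the chains that contain $\{u,u'\}$ or $\{v,v'\}$. Inserting the middle letter gives morphisms $\mathbb{C}\to\mathbb{A}$ and $\mathbb{C}\to\mathbb{B}$. We show that $\phi=\phi_{\mathbb{C}\mathbb{A}}$ is invertible. No letter of $\mathbb{C}$ is contained in $\{u',v\}$, so (L4) does not apply. Both functors have $\{u,v\}$-local values, so by (L1) and (L2) it suffices to test $\phi$ at $v$ and at $u$.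

At $v$: the units $L_{\{u',v'\}}\to L_{\mathbb{C}}$ and $L_{\{u',v'\}}\to L_{\mathbb{A}}$ insert letters that contain $v$, so they are $v$-equivalences, and $\phi$ is one by two-out-of-three.

At $u$: only the first letter contains $u$. Stripping it off in the same way, we must show that $L_{\{u',v'\}}\to L_{\{u',v\}}L_{\{u',v'\}}$ is a $u$-equivalence. By Lemma~\ref{lem:strict} we may intersect all letters with $V_u$, which contains $u'$ but neither $v$ nor $v'$. This leaves $L_{\{u'\}}\to L_{\{u'\}}L_{\{u'\}}$, which is invertible.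
\end{example}

In general the map that is left is again a structural map between tuples with equal thread sets, now with letters in $V_x$.

\begin{proposition}\label{prop:inv}
Let $\mathbb{A}\to\mathbb{B}$ be a morphism of nonempty tuples with $\operatorname{Th}(\mathbb{A})=\operatorname{Th}(\mathbb{B})$. Then $\phi_{\mathbb{A}\mathbb{B}}$ is invertible.
\end{proposition}

\begin{proof}
For $U\subseteq X$ let $P(U)$ be the proposition for tuples all of whose letters are contained in $U$. We claim:
\begin{equation}\label{eq:step}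
\text{if $P(V_x)$ holds for all $x\in U$, then $P(U)$ holds.}
\end{equation}
This suffices. If $P(V_x)$ failed for some $x$, we could choose $x$ maximal with this property; then $P(V_y)$ holds for all $y\in V_x$, and \eqref{eq:step} gives $P(V_x)$, a contradiction. So all $P(V_x)$ hold, and \eqref{eq:step} gives $P(X)$.

To prove \eqref{eq:step}, let $\sigma\colon\mathbb{A}\to\mathbb{B}$ be a morphism of nonempty tuples of lengths $k,l$, with letters in $U$ and with equal thread sets, and put $\phi=\phi_{\mathbb{A}\mathbb{B}}$. The values of $L_{\mathbb{A}}$ are $A_1$-local and those of $L_{\mathbb{B}}$ are $B_1$-local, so all are $U$-local by (L4). By (L1) and (L2) it suffices to show that $\phi$ is an $x$-equivalence for each $x\in U$. Fix $x$. Let $j\ge0$ be maximal with $x\in A_i$ for all $i\le j$, and let $j'\ge0$ be maximal with $x\in B_s$ for all $s\le j'$. The structural maps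
\begin{equation}\label{eq:strip}
L_{\mathbb{A}_{>j}}\to L_{\mathbb{A}},\qquad L_{\mathbb{B}_{>j'}}\to L_{\mathbb{B}}
\end{equation}
are composites of components of units of letters that contain $x$, so they are $x$-equivalences. Note that $j=k$ if and only if $\{x\}\in\operatorname{Th}(\mathbb{A})$, and $j'=l$ if and only if $\{x\}\in\operatorname{Th}(\mathbb{B})$. So either both equalities hold or neither does.

If $j=k$ and $j'=l$, the maps \eqref{eq:strip} are $\eta_{\mathbb{A}}$ and $\eta_{\mathbb{B}}=\phi\,\eta_{\mathbb{A}}$, and $\phi$ is an $x$-equivalence by two-out-of-three.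

Now let $j<k$ and $j'<l$, so that $x\notin A_{j+1}$ and $x\notin B_{j'+1}$. If $\sigma(j+1)\le j'$, then $x\in B_{\sigma(j+1)}\subseteq A_{j+1}$, which is false. So $\sigma(i)>j'$ for all $i>j$, and $\sigma$ restricts to morphisms $\mathbb{A}_{>j}\to\mathbb{B}_{>j'}$ and $\mathbb{A}^+\to\mathbb{B}^+$, where $\mathbb{A}^+=\mathbb{A}_{>j}\cap V_x$ and $\mathbb{B}^+=\mathbb{B}_{>j'}\cap V_x$ are nonempty tuples with letters in $V_x$. In the commutative diagram of structural maps
\[
\begin{array}{ccccc}
L_{\mathbb{A}} & \longleftarrow & L_{\mathbb{A}_{>j}} & \longrightarrow & L_{\mathbb{A}^+}\\[2pt]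
\big\downarrow & & \big\downarrow & & \big\downarrow\\[2pt]
L_{\mathbb{B}} & \longleftarrow & L_{\mathbb{B}_{>j'}} & \longrightarrow & L_{\mathbb{B}^+}
\end{array}
\]
the horizontal maps are $x$-equivalences, by \eqref{eq:strip} and Lemma~\ref{lem:strict}. If $\operatorname{Th}(\mathbb{A}^+)=\operatorname{Th}(\mathbb{B}^+)$, the right vertical map is invertible by $P(V_x)$, and two-out-of-three shows that $\phi$ is an $x$-equivalence.

The inclusion $\operatorname{Th}(\mathbb{B}^+)\subseteq\operatorname{Th}(\mathbb{A}^+)$ is \eqref{eq:shrink}. For the other inclusion it suffices to treat the underlying set $T\subseteq V_x$ of a thread of $\mathbb{A}^+$. Prefixing this thread with $j$ copies of $x$ gives a thread of $\mathbb{A}$ in the chain $\{x\}\cup T$. Hence $\{x\}\cup T$ contains a thread $y_1\le\dots\le y_l$ of $\mathbb{B}$. As $x\notin B_{j'+1}$, we have $y_{j'+1}\neq x$, so $x<y_{j'+1}\le\dots\le y_l$ and these points lie in $T$. They form a thread of $\mathbb{B}^+$ in $T$.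
\end{proof}

\begin{remark}\label{rem:empty}
The families $\operatorname{Th}(())$ and $\operatorname{Th}((X))$ differ only in the empty chain, and the structural map $\eta_X\colon\mathrm{id}\to L_X$ is invertible exactly when every object with empty support is zero. The proof above never needs this property of the support, because it tests maps only between objects that are already local.
\end{remark}

\section{Joining two tuples along lattice paths}\label{sec:connect}

Fix a family $\mathcal{F}$ of finite chains of the form $\operatorname{Th}(\mathbb{A})$ with $\mathbb{A}$ nonempty, and let $\mathcal{W}$ be the preorder of all nonempty tuples $\mathbb{C}$ with $\operatorname{Th}(\mathbb{C})=\mathcal{F}$. By Proposition~\ref{prop:inv}, all structural maps in $\mathcal{W}$ are invertible. A \emph{walk} in a preorder is a finite sequence in which any two consecutive terms are comparable. For comparable $\mathbb{C},\mathbb{C}'\in\mathcal{W}$ let $[\mathbb{C},\mathbb{C}']\colon L_{\mathbb{C}}\to L_{\mathbb{C}'}$ be $\phi_{\mathbb{C}\mathbb{C}'}$ if $\mathbb{C}\to\mathbb{C}'$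 and $\phi_{\mathbb{C}'\mathbb{C}}^{-1}$ if $\mathbb{C}'\to\mathbb{C}$; if both morphisms exist the two maps agree, since $\phi_{\mathbb{C}'\mathbb{C}}\phi_{\mathbb{C}\mathbb{C}'}=\phi_{\mathbb{C}\mathbb{C}}=\mathrm{id}$. For a walk in $\mathcal{W}$ put
\[
[\mathbb{C}_0,\dots,\mathbb{C}_N]=[\mathbb{C}_{N-1},\mathbb{C}_N]\circ\dots\circ[\mathbb{C}_0,\mathbb{C}_1].
\]
These are the composites that appear in Theorems~\ref{thm:exist} and~\ref{thm:canon}. We have to show that any two tuples $\mathbb{A},\mathbb{B}\in\mathcal{W}$ are joined by a walk. Fix such tuples, of lengths $k$ and $l$.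

\subsection*{Minimal thread sets}
A \emph{minimal} chain is a member of $\mathcal{F}$ that is minimal under inclusion. Every member of $\mathcal{F}$ contains one, and $\emptyset\notin\mathcal{F}$, so minimal chains are nonempty. (If $\mathcal{F}=\emptyset$ there are none, and the statements about them below are vacuous.) Let $T$ be minimal and let $a_1\le\dots\le a_k$ be a thread of $\mathbb{A}$ in $T$. Its underlying set is a member of $\mathcal{F}$ inside $T$, so the thread uses every point of $T$. In particular
\begin{equation}\label{eq:ends}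
a_1=\min T,\qquad a_k=\max T .
\end{equation}
A \emph{selection} for $\mathbb{A}$ is a choice of a thread $a^T=(a^T_i)_i$ of $\mathbb{A}$ in $T$ for every minimal $T$. It defines the tuple $\mathbb{M}^{\mathbb{A}}=(M^{\mathbb{A}}_1,\dots,M^{\mathbb{A}}_k)$ with $M^{\mathbb{A}}_i=\{a^T_i: T\text{ minimal}\}\subseteq A_i$. There is a morphism $\mathbb{A}\to\mathbb{M}^{\mathbb{A}}$, so $\operatorname{Th}(\mathbb{M}^{\mathbb{A}})\subseteq\mathcal{F}$ by \eqref{eq:shrink}; and every minimal $T$ contains a thread of $\mathbb{M}^{\mathbb{A}}$. Hence $\mathbb{M}^{\mathbb{A}}\in\mathcal{W}$.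

If $k=l=2$, a thread in a minimal chain $T$ is forced to be $(\min T,\max T)$, for $\mathbb{A}$ and for $\mathbb{B}$. Then $(A_1\cap B_1,A_2\cap B_2)$ has a thread in every minimal chain and receives morphisms from $\mathbb{A}$ and $\mathbb{B}$, so it lies in $\mathcal{W}$ and joins them. This fails for longer tuples, because the threads of $\mathbb{A}$ and of $\mathbb{B}$ climb a minimal chain at different speeds. In Example~\ref{ex:run}, $\mathbb{A}$ is ahead on $\{u,u'\}$ and $\mathbb{B}$ is ahead on $\{v,v'\}$. The middle letters $\{u',v\}$ and $\{u,v'\}$ are disjoint, and there is no morphism between $\mathbb{A}$ and $\mathbb{B}$, since neither middle letter contains a letter of the other tuple. The remedy is to keep track of a position in $\mathbb{A}$ and a position in $\mathbb{B}$ at the same time.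

\subsection*{Paths}
Order $\mathbb{Z}^2$ componentwise and draw the first coordinate horizontally. For $p\le q$, a \emph{path from $p$ to $q$} is a chain $z_1<\dots<z_n$ with $z_1=p$, $z_n=q$ and all steps $z_s-z_{s-1}$ in $\{(1,0),(0,1),(1,1)\}$; we call these steps \emph{right}, \emph{up} and \emph{diagonal}. Let $\Pi$ be the set of paths from $(1,1)$ to $(k,l)$, ordered by inclusion. Two paths follow the boundary of the grid $[k]\times[l]$:
\begin{align*}
\pi_{\mathbb{A}}&=\{(1,1),\dots,(1,l),(2,l),\dots,(k,l)\},\\
\pi_{\mathbb{B}}&=\{(1,1),\dots,(k,1),(k,2),\dots,(k,l)\}.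
\end{align*}
A path is \emph{maximal} if it has no diagonal step. The maximal paths that contain a given path $\pi$ are obtained by filling in, at each diagonal step of $\pi$ from $(i-1,j-1)$ to $(i,j)$, the \emph{upper corner} $(i-1,j)$ or the \emph{lower corner} $(i,j-1)$. A \emph{peak} of a maximal path $\mu$ is a point of $\mu$ entered by an up step and left by a right step. Deleting a peak creates a diagonal step; filling in its lower corner instead gives a maximal path $\mu'$, and we say that $\mu'$ is obtained from $\mu$ by a \emph{flip}. Then $\mu\cap\mu'$ is the path with the peak deleted, and the \emph{height} $\sum_{(i,j)\in\mu}j$ drops by one.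

\begin{lemma}\label{lem:connected}
Let $Z\subseteq[k]\times[l]$ be a chain, possibly empty. The set of paths in $\Pi$ that contain $Z$ is nonempty, and any two of its members are joined by a walk within this set.
\end{lemma}

\begin{proof}
Consider first all paths from $p$ to $q$, for $p\le q$. The only maximal path without a peak is the one that makes all its right steps before its up steps. Every other maximal path $\mu$ admits a flip to some $\mu'$ of smaller height, and $\mu,\mu\cap\mu',\mu'$ is a walk. By induction on the height every maximal path is joined to the one without a peak, and every path is contained in a maximal one. So any two paths from $p$ to $q$ are joined by a walk. Now let $p_0<\dots<p_m$ be the points of $Z\cup\{(1,1),(k,l)\}$. A path containing $Z$ is the union of paths from $p_{a-1}$ to $p_a$, chosen independently, and these can be changed along walks one at a time.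
\end{proof}

\subsection*{Small letters}
Fix selections $(a^T)$ for $\mathbb{A}$ and $(b^T)$ for $\mathbb{B}$. At the grid point $(i,j)$ we record, for each minimal chain, the lower of the two positions:
\[
M_{(i,j)}=\{\min(a^T_i,b^T_j): T\text{ minimal}\},\qquad \mathbb{M}(\pi)=(M_{z_1},\dots,M_{z_n})\quad\text{for }\pi=\{z_1<\dots<z_n\}.
\]
Figure~\ref{fig:grid} shows these letters for Example~\ref{ex:run}. The letters of $\mathbb{M}(\pi)$ are indexed by the points of $\pi$, and we describe morphisms by what they do to points.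

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=2.5cm,y=1.5cm]
\node (n11) at (1,1) {$\{u,v\}$};
\node (n21) at (2,1) {$\{u,v\}$};
\node (n31) at (3,1) {$\{u,v\}$};
\node (n12) at (1,2) {$\{u,v\}$};
\node (n22) at (2,2) {$\{u,v\}$};
\node (n32) at (3,2) {$\{u,v'\}$};
\node (n13) at (1,3) {$\{u,v\}$};
\node (n23) at (2,3) {$\{u',v\}$};
\node (n33) at (3,3) {$\{u',v'\}$};
\draw[thick,->] (n11) -- (n12);
\draw[thick,->] (n12) -- (n13);
\draw[thick,->] (n13) -- (n23);
\draw[thick,->] (n23) -- (n33);
\draw[thick,dashed,->] (n11) -- (n21);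
\draw[thick,dashed,->] (n21) -- (n31);
\draw[thick,dashed,->] (n31) -- (n32);
\draw[thick,dashed,->] (n32) -- (n33);
\draw[thick,dotted,->] (n11) -- (n22);
\draw[thick,dotted,->] (n22) -- (n33);
\foreach \i in {1,2,3} { \node at (\i,0.45) {\small $i=\i$}; \node at (0.4,\i) {\small $j=\i$}; }
\end{tikzpicture}
\caption{The small letters $M_{(i,j)}$ for $\mathbb{A}=(\{u,v\},\{u',v\},\{u',v'\})$ and $\mathbb{B}=(\{u,v\},\{u,v'\},\{u',v'\})$, where $u<u'$ and $v<v'$ are the only relations. The top row is $\mathbb{A}$ and the right column is $\mathbb{B}$. Reading the letters along the solid path gives $\mathbb{A}$, along the dashed path $\mathbb{B}$, and along the dotted path $(\{u,v\},\{u',v'\})$, each with its first letter repeated.}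
\label{fig:grid}
\end{figure}

\begin{lemma}\label{lem:small}
\begin{itemize}
\item[(a)] If $\pi\subseteq\pi'$ in $\Pi$, then $\mathbb{M}(\pi)\to\mathbb{M}(\pi')$.
\item[(b)] If every point $(i,j)$ of $\pi$ satisfies $a^T_i\le b^T_j$ for all minimal $T$, then $\mathbb{M}(\pi)\to\mathbb{M}^{\mathbb{A}}$. If every point satisfies $b^T_j\le a^T_i$ for all minimal $T$, then $\mathbb{M}(\pi)\to\mathbb{M}^{\mathbb{B}}$. In particular $\mathbb{M}(\pi_{\mathbb{A}})\to\mathbb{M}^{\mathbb{A}}$ and $\mathbb{M}(\pi_{\mathbb{B}})\to\mathbb{M}^{\mathbb{B}}$.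
\item[(c)] $\mathcal{F}\subseteq\operatorname{Th}(\mathbb{M}(\pi))$ for all $\pi\in\Pi$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Use the inclusion of points. (b) In the first case $M_{(i,j)}=M^{\mathbb{A}}_i$ along $\pi$, so $(i,j)\mapsto i$ is a morphism; in the second case $M_{(i,j)}=M^{\mathbb{B}}_j$, so $(i,j)\mapsto j$ is a morphism. Points of $\pi_{\mathbb{A}}$ have $i=1$ or $j=l$, and points of $\pi_{\mathbb{B}}$ have $j=1$ or $i=k$; apply \eqref{eq:ends} to $a^T$ and $b^T$. (c) For minimal $T$ the points $\min(a^T_i,b^T_j)$ increase weakly along $\pi$ and form a thread of $\mathbb{M}(\pi)$ in $T$.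
\end{proof}

The difficulty is the inclusion opposite to (c): a thread of $\mathbb{M}(\pi)$ may take its points from different minimal chains, and we must show that it still lies in $\mathcal{F}$. We approach this from the other side, by attaching to $\pi$ the largest letters for which no new thread can arise, and then show that they contain the small ones. The large letters have a second merit, needed in Section~\ref{sec:canon}: they involve no choices.

\subsection*{Large letters}
For $x\in X$ and a chain $F$ write $x\le F$ if $x\le y$ for all $y\in F$; then $\{x\}\cup F$ is a chain. For up-closed families $\mathcal{S},\mathcal{S}'$ of finite chains put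
\[
D(\mathcal{S},\mathcal{S}')=\{x\in X:\ \{x\}\cup F\in\mathcal{S}\text{ for all }F\in\mathcal{S}'\text{ with }x\le F\}.
\]
If $\mathcal{S}'=\operatorname{Th}(\mathbb{C})$, this is the largest letter $D$ such that $\operatorname{Th}((D,\mathbb{C}))\subseteq\mathcal{S}$. The set $D(\mathcal{S},\mathcal{S}')$ grows when $\mathcal{S}$ grows and when $\mathcal{S}'$ shrinks. Let
\[
\mathcal{A}_i=\operatorname{Th}(\mathbb{A}_{>i}),\qquad\mathcal{B}_j=\operatorname{Th}(\mathbb{B}_{>j}),\qquad \mathcal{S}_{(i,j)}=\mathcal{A}_i\cap\mathcal{B}_j\qquad(0\le i\le k,\ 0\le j\le l).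
\]
A chain in $\mathcal{S}_{(i,j)}$ can finish both a thread of $\mathbb{A}$ after position $i$ and a thread of $\mathbb{B}$ after position $j$. These families are up-closed. By \eqref{eq:shrink}, $\mathcal{A}_{i-1}\subseteq\mathcal{A}_i$ and $\mathcal{B}_{j-1}\subseteq\mathcal{B}_j$, so $\mathcal{S}_z\subseteq\mathcal{S}_{z'}$ for $z\le z'$. We have $\mathcal{A}_0=\mathcal{B}_0=\mathcal{S}_{(0,0)}=\mathcal{F}$, while $\mathcal{A}_k$ and $\mathcal{B}_l$ consist of all finite chains. Prefixing a point to a thread shows
\begin{equation}\label{eq:prefix}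
A_i\subseteq D(\mathcal{A}_{i-1},\mathcal{A}_i),\qquad B_j\subseteq D(\mathcal{B}_{j-1},\mathcal{B}_j).
\end{equation}
For $\pi=\{z_1<\dots<z_n\}\in\Pi$ put $z_0=(0,0)$ and
\[
\mathbb{D}(\pi)=(D_1(\pi),\dots,D_n(\pi)),\qquad D_s(\pi)=D(\mathcal{S}_{z_{s-1}},\mathcal{S}_{z_s}).
\]

\begin{lemma}\label{lem:large}
\begin{itemize}
\item[(a)] If $\pi\subseteq\pi'$ in $\Pi$, then $\mathbb{D}(\pi')\to\mathbb{D}(\pi)$.
\item[(b)] $\mathbb{D}(\pi_{\mathbb{A}})\to\mathbb{A}$ and $\mathbb{D}(\pi_{\mathbb{B}})\to\mathbb{B}$.
\item[(c)] $\operatorname{Th}(\mathbb{D}(\pi))\subseteq\mathcal{F}$ for all $\pi\in\Pi$.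
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $z_t$ and $z'_s$ be the points of $\pi$ and $\pi'$, with $z_0=z'_0=(0,0)$. For $s\ge1$ let $t=t(s)$ be the least index $t\ge1$ with $z'_s\le z_t$. It exists because $\pi$ ends at $(k,l)$, and it increases weakly with $s$. The point $z_{t-1}$ lies in the chain $\pi'\cup\{(0,0)\}$ and does not lie above $z'_s$, so $z_{t-1}\le z'_{s-1}$. Hence $\mathcal{S}_{z_{t-1}}\subseteq\mathcal{S}_{z'_{s-1}}$ and $\mathcal{S}_{z'_s}\subseteq\mathcal{S}_{z_t}$, which gives $D_t(\pi)\subseteq D_s(\pi')$.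

(b) We show that $(i,j)\mapsto i$ is a morphism $\mathbb{D}(\pi_{\mathbb{A}})\to\mathbb{A}$. The letter at $(1,j)$ has the form $D(\mathcal{S}_z,\mathcal{A}_1\cap\mathcal{B}_j)$ with $\mathcal{S}_z\supseteq\mathcal{F}=\mathcal{A}_0$, so it contains $D(\mathcal{A}_0,\mathcal{A}_1)\supseteq A_1$. The letter at $(i,l)$ with $i\ge2$ is $D(\mathcal{S}_{(i-1,l)},\mathcal{S}_{(i,l)})=D(\mathcal{A}_{i-1},\mathcal{A}_i)\supseteq A_i$. Exchanging the two coordinates exchanges $\pi_{\mathbb{A}}$ with $\pi_{\mathbb{B}}$ and gives the morphism $(i,j)\mapsto j$ from $\mathbb{D}(\pi_{\mathbb{B}})$ to $\mathbb{B}$.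

(c) Let $x_1\le\dots\le x_n$ be a thread of $\mathbb{D}(\pi)$, and put $F_s=\{x_{s+1},\dots,x_n\}$. Then $F_n=\emptyset\in\mathcal{S}_{z_n}$. If $F_s\in\mathcal{S}_{z_s}$ with $s\ge1$, then $x_s\le F_s$ and $x_s\in D_s(\pi)$ give $F_{s-1}\in\mathcal{S}_{z_{s-1}}$. So $F_0\in\mathcal{S}_{z_0}=\mathcal{F}$, and $\mathcal{F}$ is up-closed.
\end{proof}

The next proposition is where the equality $\operatorname{Th}(\mathbb{A})=\operatorname{Th}(\mathbb{B})$ and the minimality of $T$ meet.

\begin{proposition}\label{prop:key}
Let $T$ be a minimal chain, $(a_i)$ a thread of $\mathbb{A}$ in $T$ and $(b_j)$ a thread of $\mathbb{B}$ in $T$. Then $\min(a_i,b_j)\in D(\mathcal{S}_{(i-1,j-1)},\mathcal{S}_{(i,j)})$ for all $(i,j)\in[k]\times[l]$.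
\end{proposition}

\begin{proof}
Let $x=\min(a_i,b_j)$ and $F\in\mathcal{A}_i\cap\mathcal{B}_j$ with $x\le F$. We must show $\{x\}\cup F\in\mathcal{A}_{i-1}$ and $\{x\}\cup F\in\mathcal{B}_{j-1}$. The hypotheses are symmetric in $\mathbb{A}$ and $\mathbb{B}$, so it suffices to prove the first. If $x=a_i$, it follows from \eqref{eq:prefix}. So let $x=b_j<a_i$. Now $x$ need not lie in $A_i$, and we produce a thread of $\mathbb{A}$ by way of $\mathbb{B}$.

Let $G=\{t\in T: t\le x\}\cup F$, a finite chain. It contains $b_1\le\dots\le b_j=x$ followed by a thread of $\mathbb{B}_{>j}$ in $F$. So $G\in\operatorname{Th}(\mathbb{B})=\operatorname{Th}(\mathbb{A})$, and $G$ contains a thread $y_1\le\dots\le y_k$ of $\mathbb{A}$. Suppose that $y_i<x$. All points of $F$ lie above $x$, so $y_1,\dots,y_i$ lie in $T$, strictly below $x$. On the other hand $x<a_i\le a_{i+1}\le\dots\le a_k$. Then $y_1\le\dots\le y_i\le a_{i+1}\le\dots\le a_k$ is a thread of $\mathbb{A}$ in $T\setminus\{x\}$, contradicting the minimality of $T$. Hence $y_i\ge x$, as $G$ is a chain. The points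 of $G$ above $x$ are those of $\{x\}\cup F$, so $y_i\le\dots\le y_k$ is a thread of $\mathbb{A}_{>i-1}$ in $\{x\}\cup F$.
\end{proof}

\begin{corollary}\label{cor:DM}
For every $\pi\in\Pi$ and all selections, $\mathbb{D}(\pi)\to\mathbb{M}(\pi)$, and both tuples lie in $\mathcal{W}$.
\end{corollary}

\begin{proof}
If $z_s=(i,j)$, then $z_{s-1}\ge(i-1,j-1)$, also for $s=1$. So $D_s(\pi)$ contains $D(\mathcal{S}_{(i-1,j-1)},\mathcal{S}_{(i,j)})$, which contains $M_{z_s}$ by Proposition~\ref{prop:key}. Thus the identity on positions is a morphism, and $\mathcal{F}\subseteq\operatorname{Th}(\mathbb{M}(\pi))\subseteq\operatorname{Th}(\mathbb{D}(\pi))\subseteq\mathcal{F}$ by Lemma~\ref{lem:small}(c), \eqref{eq:shrink} and Lemma~\ref{lem:large}(c).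
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exist}]
Take $\mathcal{F}=\operatorname{Th}(\mathbb{A})=\operatorname{Th}(\mathbb{B})$. By Lemma~\ref{lem:connected} there is a walk $\pi_{\mathbb{A}}=\pi_0,\dots,\pi_N=\pi_{\mathbb{B}}$ in $\Pi$. By Lemma~\ref{lem:large}(a),(b) and Corollary~\ref{cor:DM}, the sequence $\mathbb{A},\mathbb{D}(\pi_0),\dots,\mathbb{D}(\pi_N),\mathbb{B}$ is a walk in $\mathcal{W}$. Put
\begin{equation}\label{eq:theta}
\theta_{\mathbb{A}\mathbb{B}}=[\mathbb{A},\mathbb{D}(\pi_0),\dots,\mathbb{D}(\pi_N),\mathbb{B}].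
\end{equation}
Each factor is an isomorphism of exact functors that carries unit to unit, by Proposition~\ref{prop:structural}(a), so the same holds for the composite.
\end{proof}

\section{Independence of the walk}\label{sec:canon}

For maps into a single localization, compatibility with the units forces uniqueness (Lemma~\ref{lem:gamma}). For iterated localizations that argument is not available: in Example~\ref{ex:Zp} the object $L_{\{x_0\}}L_{\{x_1\}}\mathbf{1}=\mathbb{Q}_p$ has $\mathbb{Q}$-linear automorphisms other than the identity that fix the image of the unit $\mathbb{Z}_{(p)}\to\mathbb{Q}_p$. We therefore compare walks directly. The only properties of structural maps used from now on are functoriality and invertibility on $\mathcal{W}$, in the following form.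

\begin{lemma}[Cone rule]\label{lem:cone}
Let $\mathbb{E}\in\mathcal{W}$. Two walks in $\mathcal{W}$ with the same ends define the same isomorphism if all their terms $\mathbb{C}$ satisfy $\mathbb{C}\to\mathbb{E}$, or if all their terms satisfy $\mathbb{E}\to\mathbb{C}$.
\end{lemma}

\begin{proof}
Let $\mathbb{C}\to\mathbb{C}'$. If both map to $\mathbb{E}$, then $\phi_{\mathbb{C}'\mathbb{E}}\phi_{\mathbb{C}\mathbb{C}'}=\phi_{\mathbb{C}\mathbb{E}}$; if $\mathbb{E}$ maps to both, then $\phi_{\mathbb{C}\mathbb{C}'}\phi_{\mathbb{E}\mathbb{C}}=\phi_{\mathbb{E}\mathbb{C}'}$. In both cases $[\mathbb{C},\mathbb{C}']=[\mathbb{C},\mathbb{E},\mathbb{C}']$, and inverting gives $[\mathbb{C}',\mathbb{C}]=[\mathbb{C}',\mathbb{E},\mathbb{C}]$. Inserting $\mathbb{E}$ in every step of a walk from $\mathbb{C}_0$ to $\mathbb{C}_N$ and canceling the factors $[\mathbb{E},\mathbb{C},\mathbb{E}]=\mathrm{id}$ yields $[\mathbb{C}_0,\mathbb{E},\mathbb{C}_N]$, which is also the value of a walk with one term.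
\end{proof}

We say ``cone over $\mathbb{E}$'' in the first case and ``cone under $\mathbb{E}$'' in the second. The plan is to show that $\theta_{\mathbb{A}\mathbb{B}}$ depends only on the pair, that $\theta_{\mathbb{A}\mathbb{A}}=\mathrm{id}$, and that $\theta_{\mathbb{A}\mathbb{B}}$ is compatible with structural maps in $\mathbb{B}$. Then every walk from $\mathbb{B}$ to $\mathbb{C}$ carries $\theta_{\mathbb{B}\mathbb{B}}$ to $\theta_{\mathbb{B}\mathbb{C}}$.

\subsection*{Walks in $\Pi$}

\begin{lemma}\label{lem:Pi}
Fix $\mathbb{A},\mathbb{B}\in\mathcal{W}$. For a walk $\pi_0,\dots,\pi_N$ in $\Pi$, the isomorphism $[\mathbb{D}(\pi_0),\dots,\mathbb{D}(\pi_N)]$ depends only on $\pi_0$ and $\pi_N$.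
\end{lemma}

\begin{proof}
In this proof we write $\pi$ for $\mathbb{D}(\pi)$ inside brackets; recall that $\mathbb{D}(\pi')\to\mathbb{D}(\pi)$ for $\pi\subseteq\pi'$. We construct isomorphisms $d_\pi\colon L_{\mathbb{D}(\pi)}\to L_{\mathbb{D}(\pi_{\mathbb{B}})}$ with $[\pi',\pi]=d_\pi^{-1}d_{\pi'}$ whenever $\pi\subseteq\pi'$. Then every walk gives $d_{\pi_N}^{-1}d_{\pi_0}$.

For a flip from $\mu$ to $\mu'$ put $\tau_{\mu\mu'}=[\mu,\mu\cap\mu',\mu']$. If $\lambda\subseteq\mu\cap\mu'$ is a path, then
\begin{equation}\label{eq:through}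
\tau_{\mu\mu'}=[\mu,\lambda,\mu']
\end{equation}
by the cone over $\mathbb{D}(\lambda)$.

\emph{Maximal paths.} We define $d_\mu$ by induction on the height, so that $d_\mu=d_{\mu'}\tau_{\mu\mu'}$ for every flip from $\mu$ to $\mu'$. The path $\pi_{\mathbb{B}}$ is the only maximal path without a peak; put $d_{\pi_{\mathbb{B}}}=\mathrm{id}$. Let $\mu\neq\pi_{\mathbb{B}}$. We must show that $d_{\mu'}\tau_{\mu\mu'}=d_{\mu''}\tau_{\mu\mu''}$ for flips at two different peaks $P',P''$, leading to $\mu',\mu''$. A step out of a peak goes right and a step into a peak goes up, so the two steps at $P'$ are different from the two steps at $P''$. Hence $\lambda=\mu\setminus\{P',P''\}$ is a path with two diagonal steps. Let $\nu$ be obtained by filling in both lower corners. Then $\nu$ arises from $\mu'$ by the flip at $P''$ and from $\mu''$ by the flip at $P'$, and $\mu,\mu',\mu'',\nu$ all contain $\lambda$. By induction and \eqref{eq:through},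
\[
d_{\mu'}\tau_{\mu\mu'}=d_\nu\,\tau_{\mu'\nu}\tau_{\mu\mu'}=d_\nu[\mu,\lambda,\mu',\lambda,\nu]=d_\nu[\mu,\lambda,\nu],
\]
and the same computation with $\mu''$ gives the same value.

\emph{All paths.} For $\pi\in\Pi$ put $d_\pi=d_\mu[\pi,\mu]$ with $\mu\supseteq\pi$ maximal. Two such $\mu$ differ in the choice of corners at the diagonal steps of $\pi$, so they are connected by flips and reverse flips among maximal paths that contain $\pi$. For a flip from $\mu$ to $\mu'$ among these, \eqref{eq:through} gives $d_\mu[\pi,\mu]=d_{\mu'}[\pi,\mu,\pi,\mu']=d_{\mu'}[\pi,\mu']$. So $d_\pi$ is well defined. If $\pi\subseteq\pi'$, choose a maximal $\mu\supseteq\pi'$. Then $d_\pi[\pi',\pi]=d_\mu[\pi',\pi,\mu]=d_\mu[\pi',\mu]=d_{\pi'}$, by the cone over $\mathbb{D}(\pi)$.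
\end{proof}

Thus \eqref{eq:theta} defines an isomorphism $\theta_{\mathbb{A}\mathbb{B}}$ that depends only on the pair $(\mathbb{A},\mathbb{B})$.

\subsection*{Computing $\theta$ with small letters}
The large letters make $\theta_{\mathbb{A}\mathbb{B}}$ free of choices, but they depend on the pair through the families $\mathcal{S}_z$, which makes them awkward to compare when $\mathbb{B}$ varies. The small letters are easy to compare along a morphism $\mathbb{B}\to\mathbb{B}'$, provided that the selection for $\mathbb{B}$ is pulled back from $\mathbb{B}'$. Two morphisms out of the same tuple may pull back different selections, so we need to know that every selection computes the same $\theta_{\mathbb{A}\mathbb{B}}$.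

\begin{lemma}\label{lem:smallmodel}
Fix $\mathbb{A},\mathbb{B}\in\mathcal{W}$ and selections for both. For a walk $\pi_0,\dots,\pi_N$ in $\Pi$, the isomorphism $[\mathbb{M}(\pi_0),\dots,\mathbb{M}(\pi_N)]$ depends only on $\pi_0$ and $\pi_N$. If $\pi_0=\pi_{\mathbb{A}}$ and $\pi_N=\pi_{\mathbb{B}}$, then
\[
\theta_{\mathbb{A}\mathbb{B}}=[\mathbb{A},\mathbb{M}^{\mathbb{A}},\mathbb{M}(\pi_0),\dots,\mathbb{M}(\pi_N),\mathbb{M}^{\mathbb{B}},\mathbb{B}].
\]
\end{lemma}

\begin{proof}
Let $\pi,\pi'$ be comparable and let $\bar\pi$ be the larger one. By Corollary~\ref{cor:DM} and Lemma~\ref{lem:small}(a), the tuples $\mathbb{D}(\pi),\mathbb{D}(\pi'),\mathbb{M}(\pi),\mathbb{M}(\pi')$ all map to $\mathbb{M}(\bar\pi)$, so $[\mathbb{D}(\pi),\mathbb{D}(\pi')]=[\mathbb{D}(\pi),\mathbb{M}(\pi),\mathbb{M}(\pi'),\mathbb{D}(\pi')]$. Composing along the walk and canceling the factors $[\mathbb{M}(\pi),\mathbb{D}(\pi),\mathbb{M}(\pi)]=\mathrm{id}$, we get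
\[
[\mathbb{D}(\pi_0),\dots,\mathbb{D}(\pi_N)]=[\mathbb{D}(\pi_0),\mathbb{M}(\pi_0),\dots,\mathbb{M}(\pi_N),\mathbb{D}(\pi_N)].
\]
The first claim follows from Lemma~\ref{lem:Pi}. For the second, $\mathbb{A}$, $\mathbb{D}(\pi_{\mathbb{A}})$ and $\mathbb{M}(\pi_{\mathbb{A}})$ map to $\mathbb{M}^{\mathbb{A}}$, so $[\mathbb{A},\mathbb{D}(\pi_{\mathbb{A}}),\mathbb{M}(\pi_{\mathbb{A}})]=[\mathbb{A},\mathbb{M}^{\mathbb{A}},\mathbb{M}(\pi_{\mathbb{A}})]$; and the cone over $\mathbb{M}^{\mathbb{B}}$ gives $[\mathbb{M}(\pi_{\mathbb{B}}),\mathbb{D}(\pi_{\mathbb{B}}),\mathbb{B}]=[\mathbb{M}(\pi_{\mathbb{B}}),\mathbb{M}^{\mathbb{B}},\mathbb{B}]$.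
\end{proof}

\begin{lemma}\label{lem:id}
$\theta_{\mathbb{A}\mathbb{A}}=\mathrm{id}$ for every $\mathbb{A}\in\mathcal{W}$.
\end{lemma}

\begin{proof}
Use the same selection $(a^T)$ for both copies of $\mathbb{A}$. Then $\min(a^T_i,a^T_j)=a^T_{\min(i,j)}$, so $M_{(i,j)}=M^{\mathbb{A}}_{\min(i,j)}$, and $(i,j)\mapsto\min(i,j)$ is a morphism $\mathbb{M}(\pi)\to\mathbb{M}^{\mathbb{A}}$ for every $\pi\in\Pi$. All terms of the walk in Lemma~\ref{lem:smallmodel} map to $\mathbb{M}^{\mathbb{A}}$, so by the cone rule it defines the same map as the one-term walk $\mathbb{A}$.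
\end{proof}

\subsection*{Changing the second tuple}

\begin{lemma}\label{lem:natural}
Let $\mathbb{A},\mathbb{B},\mathbb{B}'\in\mathcal{W}$ with $\mathbb{B}\to\mathbb{B}'$. Then $\theta_{\mathbb{A}\mathbb{B}'}=\phi_{\mathbb{B}\mathbb{B}'}\,\theta_{\mathbb{A}\mathbb{B}}$.
\end{lemma}

\begin{proof}
Let $k,l,l'$ be the lengths and $\sigma\colon[l]\to[l']$ the morphism. Choose selections $(a^T)$ for $\mathbb{A}$ and $(\beta^T)$ for $\mathbb{B}'$. Then $b^T_j=\beta^T_{\sigma(j)}$ is a selection for $\mathbb{B}$, and \eqref{eq:ends} for the thread $b^T$ gives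
\begin{equation}\label{eq:beta}
\beta^T_{j'}=\min T\ \text{ for }j'\le\sigma(1),\qquad \beta^T_{j'}=\max T\ \text{ for }j'\ge\sigma(l).
\end{equation}
Let $\Pi,\mathbb{M}(\pi),\pi_{\mathbb{A}},\pi_{\mathbb{B}}$ belong to the pair $(\mathbb{A},\mathbb{B})$ and $\Pi',\mathbb{M}'(\rho),\pi'_{\mathbb{A}},\pi'_{\mathbb{B}'}$ to the pair $(\mathbb{A},\mathbb{B}')$. By construction $M_{(i,j)}=M'_{(i,\sigma(j))}$ and $M^{\mathbb{B}}_j=M^{\mathbb{B}'}_{\sigma(j)}$; in particular $\mathbb{M}^{\mathbb{B}}\to\mathbb{M}^{\mathbb{B}'}$. For $\rho,\tilde\rho\in\Pi'$ let $c(\rho,\tilde\rho)\colon L_{\mathbb{M}'(\rho)}\to L_{\mathbb{M}'(\tilde\rho)}$ be the isomorphism defined by any walk in $\Pi'$ from $\rho$ to $\tilde\rho$ (Lemma~\ref{lem:smallmodel}). Concatenation of walks gives $c(\tilde\rho,\rho^*)\,c(\rho,\tilde\rho)=c(\rho,\rho^*)$.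

The image of $\pi\in\Pi$ under the order-preserving map $(i,j)\mapsto(i,\sigma(j))$ is a chain in $[k]\times[l']$, but in general not a path, since $\sigma$ may skip values. Write $\pi\triangleright\rho$ if $\rho\in\Pi'$ contains this image. Then $(i,j)\mapsto(i,\sigma(j))$ is a morphism $\mathbb{M}(\pi)\to\mathbb{M}'(\rho)$. By Lemma~\ref{lem:connected}, such $\rho$ exist, and any two of them, $\rho$ and $\tilde\rho$, are joined by a walk of paths with the same property. The cone under $\mathbb{M}(\pi)$ gives
\begin{equation}\label{eq:one}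
[\mathbb{M}(\pi),\mathbb{M}'(\tilde\rho)]=c(\rho,\tilde\rho)\,[\mathbb{M}(\pi),\mathbb{M}'(\rho)]\qquad(\pi\triangleright\rho,\ \pi\triangleright\tilde\rho).
\end{equation}

\emph{The middle.} Let $\pi,\tilde\pi\in\Pi$ be comparable, $\pi\triangleright\rho$ and $\tilde\pi\triangleright\tilde\rho$. We claim
\begin{equation}\label{eq:two}
[\mathbb{M}(\pi),\mathbb{M}(\tilde\pi),\mathbb{M}'(\tilde\rho)]=c(\rho,\tilde\rho)\,[\mathbb{M}(\pi),\mathbb{M}'(\rho)].
\end{equation}
If $\pi\subseteq\tilde\pi$, then $\pi\triangleright\tilde\rho$, the left side is $[\mathbb{M}(\pi),\mathbb{M}'(\tilde\rho)]$ by the cone over $\mathbb{M}'(\tilde\rho)$, and \eqref{eq:one} applies. If $\tilde\pi\subseteq\pi$, then $\tilde\pi\triangleright\rho$, so \eqref{eq:one} for $\tilde\pi$ turns the left side into $c(\rho,\tilde\rho)[\mathbb{M}(\pi),\mathbb{M}(\tilde\pi),\mathbb{M}'(\rho)]$, and the cone over $\mathbb{M}'(\rho)$ gives the right side. Now fix a walk $\pi_{\mathbb{A}}=\pi_0,\dots,\pi_N=\pi_{\mathbb{B}}$ in $\Pi$ and paths $\rho_a$ with $\pi_a\triangleright\rho_a$. Applying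 \eqref{eq:two} to the last step, then to the one before, and so on, we obtain
\begin{equation}\label{eq:middle}
[\mathbb{M}(\pi_0),\dots,\mathbb{M}(\pi_N),\mathbb{M}'(\rho_N)]=c(\rho_0,\rho_N)\,[\mathbb{M}(\pi_0),\mathbb{M}'(\rho_0)].
\end{equation}

\emph{The end at $\mathbb{A}$.} Since $(1,l)\in\pi_{\mathbb{A}}$, the path $\rho_0$ passes through $(1,\sigma(l))$, and so does $\pi'_{\mathbb{A}}$. Every point $(i,j')$ of a path $\rho\in\Pi'$ through $(1,\sigma(l))$ has $i=1$ or $j'\ge\sigma(l)$, hence $a^T_i\le\beta^T_{j'}$ by \eqref{eq:ends} and \eqref{eq:beta}. So $\mathbb{M}'(\rho)\to\mathbb{M}^{\mathbb{A}}$ by Lemma~\ref{lem:small}(b). Join $\pi'_{\mathbb{A}}$ to $\rho_0$ by a walk of such paths (Lemma~\ref{lem:connected}). The cone over $\mathbb{M}^{\mathbb{A}}$ gives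
\begin{equation}\label{eq:Aend}
[\mathbb{A},\mathbb{M}^{\mathbb{A}},\mathbb{M}(\pi_0),\mathbb{M}'(\rho_0)]=c(\pi'_{\mathbb{A}},\rho_0)\,[\mathbb{A},\mathbb{M}^{\mathbb{A}},\mathbb{M}'(\pi'_{\mathbb{A}})].
\end{equation}

\emph{The end at $\mathbb{B}'$.} Since $(k,1)\in\pi_{\mathbb{B}}$, the path $\rho_N$ passes through $(k,\sigma(1))$, and so does $\pi'_{\mathbb{B}'}$. Every point $(i,j')$ of a path $\rho\in\Pi'$ through $(k,\sigma(1))$ has $j'\le\sigma(1)$ or $i=k$, hence $\beta^T_{j'}\le a^T_i$, and $\mathbb{M}'(\rho)\to\mathbb{M}^{\mathbb{B}'}$ by Lemma~\ref{lem:small}(b). Also $\mathbb{M}(\pi_N)\to\mathbb{M}^{\mathbb{B}}\to\mathbb{M}^{\mathbb{B}'}$ and $\mathbb{B}\to\mathbb{B}'\to\mathbb{M}^{\mathbb{B}'}$. Join $\rho_N$ to $\pi'_{\mathbb{B}'}$ by a walk of paths through $(k,\sigma(1))$. The cone over $\mathbb{M}^{\mathbb{B}'}$ gives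
\begin{equation}\label{eq:Bend}
[\mathbb{M}'(\rho_N),\mathbb{M}(\pi_N),\mathbb{M}^{\mathbb{B}},\mathbb{B},\mathbb{B}']=[\mathbb{M}'(\pi'_{\mathbb{B}'}),\mathbb{M}^{\mathbb{B}'},\mathbb{B}']\;c(\rho_N,\pi'_{\mathbb{B}'}).
\end{equation}

\emph{Assembly.} By Lemma~\ref{lem:smallmodel} for $(\mathbb{A},\mathbb{B})$, with a detour from $\mathbb{M}(\pi_N)$ to $\mathbb{M}'(\rho_N)$ and back inserted, then by \eqref{eq:middle}, \eqref{eq:Bend}, \eqref{eq:Aend}, and finally by Lemma~\ref{lem:smallmodel} for $(\mathbb{A},\mathbb{B}')$,
\begin{align*}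
\phi_{\mathbb{B}\mathbb{B}'}\theta_{\mathbb{A}\mathbb{B}}
&=[\mathbb{A},\mathbb{M}^{\mathbb{A}},\mathbb{M}(\pi_0),\dots,\mathbb{M}(\pi_N),\mathbb{M}'(\rho_N),\mathbb{M}(\pi_N),\mathbb{M}^{\mathbb{B}},\mathbb{B},\mathbb{B}']\\
&=[\mathbb{M}'(\rho_N),\mathbb{M}(\pi_N),\mathbb{M}^{\mathbb{B}},\mathbb{B},\mathbb{B}']\;c(\rho_0,\rho_N)\;[\mathbb{A},\mathbb{M}^{\mathbb{A}},\mathbb{M}(\pi_0),\mathbb{M}'(\rho_0)]\\
&=[\mathbb{M}'(\pi'_{\mathbb{B}'}),\mathbb{M}^{\mathbb{B}'},\mathbb{B}']\;c(\pi'_{\mathbb{A}},\pi'_{\mathbb{B}'})\;[\mathbb{A},\mathbb{M}^{\mathbb{A}},\mathbb{M}'(\pi'_{\mathbb{A}})]\\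
&=\theta_{\mathbb{A}\mathbb{B}'}.\qedhere
\end{align*}
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:canon}]
Let $\mathbb{A}\in\mathcal{W}$ and let $\mathbb{C},\mathbb{C}'\in\mathcal{W}$ be comparable. Then $\theta_{\mathbb{A}\mathbb{C}'}=[\mathbb{C},\mathbb{C}']\,\theta_{\mathbb{A}\mathbb{C}}$: if $\mathbb{C}\to\mathbb{C}'$ this is Lemma~\ref{lem:natural}, and if $\mathbb{C}'\to\mathbb{C}$ it is the identity $\theta_{\mathbb{A}\mathbb{C}}=\phi_{\mathbb{C}'\mathbb{C}}\theta_{\mathbb{A}\mathbb{C}'}$ solved for $\theta_{\mathbb{A}\mathbb{C}'}$. So for a walk $\mathbb{A}=\mathbb{C}_0,\dots,\mathbb{C}_N=\mathbb{B}$ in $\mathcal{W}$,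
\[
[\mathbb{C}_0,\dots,\mathbb{C}_N]=[\mathbb{C}_0,\dots,\mathbb{C}_N]\,\theta_{\mathbb{A}\mathbb{A}}=\theta_{\mathbb{A}\mathbb{B}}
\]
by Lemma~\ref{lem:id}. Hence all composites of structural maps in $\mathcal{W}$ and their inverses from $L_{\mathbb{A}}$ to $L_{\mathbb{B}}$ equal $\theta_{\mathbb{A}\mathbb{B}}$. Concatenating walks gives $\theta_{\mathbb{B}\mathbb{C}}\theta_{\mathbb{A}\mathbb{B}}=\theta_{\mathbb{A}\mathbb{C}}$, and the walk $\mathbb{A},\mathbb{B}$ gives $\theta_{\mathbb{A}\mathbb{B}}=\phi_{\mathbb{A}\mathbb{B}}$ when $\mathbb{A}\to\mathbb{B}$.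

Let $(\theta'_{\mathbb{A}\mathbb{B}})$ be any family with these two properties. If $\mathbb{C}\to\mathbb{C}'$ in $\mathcal{W}$, then $\theta'_{\mathbb{C}\mathbb{C}'}=\phi_{\mathbb{C}\mathbb{C}'}$ and $\theta'_{\mathbb{C}'\mathbb{C}}\phi_{\mathbb{C}\mathbb{C}'}=\theta'_{\mathbb{C}\mathbb{C}}=\phi_{\mathbb{C}\mathbb{C}}=\mathrm{id}$. So $\theta'$ agrees with the bracket on comparable pairs in either order. Along the walk \eqref{eq:theta} the composition rule then gives $\theta'_{\mathbb{A}\mathbb{B}}=\theta_{\mathbb{A}\mathbb{B}}$.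
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHS}
Barthel, Heard and Sanders, \emph{Stratification in tensor triangular geometry}.

\bibitem{Bel}
Nicola Bellumat, \emph{A conjecture on the composition of localizations on a stratified tensor triangulated category}, arXiv:2303.01334 (2023).

\end{thebibliography}
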